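\title{Adding a real while preserving the Axiom of Determinacy}

\begin{abstract}
We show that a generic extension of a model of $\mathsf{ZF}+\mathsf{AD}$ can contain a new real and still satisfy $\mathsf{AD}$. Let $N$ be a model of $\mathsf{ZF}+\mathsf{AD}$ with a fine, normal, countably complete ultrafilter on $\wp_{\omega_1}(\mathbb R)$; such an ultrafilter exists under $\mathsf{AD}_{\mathbb R}$. We construct an inner model $V$ of $N$ satisfying $\mathsf{ZF}+\mathsf{AD}$ and a poset $\mathbb P\in V$ whose maximal condition forces that $\mathsf{AD}$ holds and that $\mathbb R^V$ is countable. A generic filter $G$ exists in $N$, and $V[G]$ has the same reals as $N$. The model $V$ has only countably many of the reals of $N$, but it contains a large set of long binary sequences from which the generic filter decodes every real of $N$.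
\end{abstract}

\section{The question and the answer}\label{sec:intro}

The base theory is $\mathsf{ZF}$, and $\mathbb R$ denotes $\omega^\omega$. In the game with payoff set $A\subseteq\mathbb R$, players I and II alternately choose natural numbers $x(0),x(1),\dots$, with I moving first, and I wins if $x\in A$. A strategy is a function from finite sequences of moves of the opponent to $\omega$; we identify it with a real through a fixed recursive enumeration of $\omega^{<\omega}$. We write $\tau*z$ for the play in which I follows $\tau$ and II plays $z$, and $z*\tau$ for the play in which I plays $z$ and II follows $\tau$. The Axiom of Determinacy $\mathsf{AD}$ says that for every $A\subseteq\mathbb R$ one of the players has a winning strategy. The axiom $\mathsf{AD}_{\mathbb R}$ says the same for games of length $\omega$ in which the moves are reals and the payoff set is a subset of $\mathbb R^\omega$.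

That $\tau$ is winning is a statement about all reals $z$. In a generic extension with the same reals, old strategies stay winning and only the new sets of reals are in question. If a real is added, everything is in question at once: old strategies meet new opponents, and new payoff sets such as $\mathbb R^V$ appear. We consider the following problem from the paper of Ikegami and Trang \cite{IT}.

\medskip
\noindent\textbf{Question.} Assume $\mathsf{ZF}+\mathsf{AD}$. Let $\mathbb P$ be a poset whose maximal condition forces that there is a real not in $V$, and let $G$ be $\mathbb P$-generic over $V$. Must $\mathsf{AD}$ fail in $V[G]$?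
\medskip

Let $\Theta$ be the least nonzero ordinal that is not a surjective image of $\mathbb R$. Three results restrict the possible counterexamples; they are not used in our proofs. In them $\mathbb P$ is a poset and $G$ is $\mathbb P$-generic over $V$, and $\mathsf{AD}^+$ is a strengthening of $\mathsf{AD}$ whose definition is not needed here.
\begin{enumerate}
\item[(F1)] (Woodin) Assume $\mathsf{ZF}+\mathsf{AD}$. If $\mathbb R^{V[G]}\ne\mathbb R^V$ and $\mathsf{AD}$ holds in $V[G]$, then $\omega_1^V$ is countable in $V[G]$.
\item[(F2)] (Ikegami--Trang) Assume $\mathsf{ZF}+\mathsf{AD}^++\text{``}V=\mathrm L(\wp(\mathbb R))\text{''}$. If $\Theta^V<\Theta^{V[G]}$, then $\mathsf{AD}$ fails in $V[G]$.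
\item[(F3)] (Ikegami--Trang) Assume $\mathsf{ZF}+\mathsf{AD}$. If the underlying set of $\mathbb P$ is $\mathbb R$ and $G\notin V$ for every $\mathbb P$-generic $G$ over $V$, then $\mathsf{AD}$ fails in $V[G]$.
\end{enumerate}

The simplest posets all point to the answer ``yes''. A countable poset, such as Cohen forcing, cannot collapse $\omega_1$: if $p$ forced $\dot f\colon\omega\to\omega_1^V$ to be onto, then sending $(q,n)$ to the value that $q\le p$ decides for $\dot f(n)$ would map a subset of $\mathbb P\times\omega$ onto $\omega_1^V$ in $V$. So (F1) excludes it. The natural way to collapse $\omega_1$ is to make all of $\mathbb R^V$ countable with the poset $\mathbb R^{<\omega}$ ordered by extension; its underlying set is in bijection with $\mathbb R$, so (F3) excludes it. Over many ground models no poset at all can make $\mathbb R^V$ countable and keep $\mathsf{AD}$, for the following reason.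

\begin{lemma}\label{lem:choice}
Let $V\models\mathsf{ZF}$, and suppose that in $V$ every nonempty set is a surjective image of $\lambda\times\mathbb R^{<\omega}$ for some ordinal $\lambda$. If $\mathbb R^V$ is countable in a generic extension $V[G]$, then $V[G]$ satisfies the Axiom of Choice, and so $\mathsf{AD}$ fails in $V[G]$.
\end{lemma}

\begin{proof}
A set $\dot x^G$ is contained in the image of $\operatorname{dom}(\dot x)\in V$ under $\tau\mapsto\tau^G$. If $\operatorname{dom}(\dot x)$ is nonempty, it is an image of some $\lambda\times(\mathbb R^V)^{<\omega}$, which is well-orderable in $V[G]$. So every set of $V[G]$ is well-orderable, while under $\mathsf{AD}$ the uncountable set $\mathbb R$ is not (see (D3) in Section~\ref{sec:prelim}).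
\end{proof}

The hypothesis holds whenever every set is definable from ordinals and reals, as in $\mathrm L(\mathbb R)$: send $(\alpha,s)$ to the set defined from $s$ by the definition with code $\alpha$. The lemma also shows what a counterexample of this type needs. The ground model must contain a set of names that is much larger than its set of reals, so large that it cannot be well-ordered even after $\mathbb R^V$ has become countable. We build such a ground model, and the answer to the Question is ``no''.

Let $\wp_{\omega_1}(\mathbb R)$ be the set of countable subsets of $\mathbb R$. An ultrafilter $\mu$ on $\wp_{\omega_1}(\mathbb R)$ is \emph{countably complete} if it is closed under intersections of $\omega$-sequences, \emph{fine} if $\{\sigma:x\in\sigma\}\in\mu$ for every $x\in\mathbb R$, and \emph{normal} if for every family $\langle A_y:y\in\mathbb R\rangle$ of members of $\mu$ the diagonal intersection $\{\sigma:\forall y\in\sigma\ (\sigma\in A_y)\}$ is in $\mu$. An ultrafilter with all three properties will be called a \emph{normal fine measure}. It expresses that a typical countable $\sigma$ is a miniature copy of $\mathbb R$.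

\begin{theorem}\label{thm:main}
Let $N\models\mathsf{ZF}+\mathsf{AD}$, and suppose that in $N$ there is a normal fine measure $\mu$ on $\wp_{\omega_1}(\mathbb R)$. Then there are a transitive class $V$ of $N$, definable in $N$ from parameters and containing all ordinals, with $V\models\mathsf{ZF}+\mathsf{AD}$, a poset $\mathbb P\in V$, and a filter $G\in N$ that is $\mathbb P$-generic over $V$, such that $\mathbb R^{V[G]}=\mathbb R^N$, $V[G]\models\mathsf{AD}$, and $\mathbb R^V$ is countable in $V[G]$. Moreover, $\mathbb P$ can be chosen so that $1_{\mathbb P}$ forces over $V$ that $\mathsf{AD}$ holds, that there is a real not in $V$, and that $\mathbb R^V$ is countable.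
\end{theorem}

\begin{proposition}[Solovay]\label{prop:solovay}
$\mathsf{ZF}+\mathsf{AD}_{\mathbb R}$ implies that there is a normal fine measure on $\wp_{\omega_1}(\mathbb R)$.
\end{proposition}

\begin{corollary}\label{cor:con}
If $\mathsf{ZF}+\mathsf{AD}_{\mathbb R}$ is consistent, or just $\mathsf{ZF}+\mathsf{AD}$ together with the existence of a normal fine measure on $\wp_{\omega_1}(\mathbb R)$, then so is $\mathsf{ZF}+\mathsf{AD}$ together with the statement that there is a poset whose maximal condition forces $\mathsf{AD}$ and the existence of a new real. In that case $\mathsf{ZF}+\mathsf{AD}$ does not prove that $\mathsf{AD}$ fails after a real is added.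
\end{corollary}

\begin{proof}
$\mathsf{AD}_{\mathbb R}$ implies $\mathsf{AD}$: given $A\subseteq\mathbb R$, play the game on reals with payoff $\{(x_n)_{n<\omega}:(x_n(0))_{n<\omega}\in A\}$; a winning strategy $f$ there gives one for $A$, by feeding $f$ the constant functions that correspond to the opponent's integers and playing the first digit of its answers. So by Proposition~\ref{prop:solovay} either hypothesis gives a model $N$ as in Theorem~\ref{thm:main}, and the class $V$ of that theorem is a model of the required theory.
\end{proof}

Some consistency hypothesis is unavoidable, since a negative answer needs a model of $\mathsf{ZF}+\mathsf{AD}$; Proposition~\ref{prop:strength} shows that examples in which $\mathbb R^V$ becomes countable need more than that.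

The construction runs backward: the target $N$ is given, and we look for an inner model $V$ over which the reals of $N$ are generic. Determinacy in $V[G]$ is then inherited from $N$, and the work lies in showing that $V$ satisfies $\mathsf{AD}$. In Section~\ref{sec:measure} the measure provides a countable $\sigma\subseteq\mathbb R$ and a model $W$ of $\mathsf{AD}$ with set of reals $\sigma$. Section~\ref{sec:tree} shows on two small examples how to enlarge $W$ by binary sequences of a length $\gamma$ that $W$ cannot tell is countable, without adding subsets of $\sigma$, and how such a sequence can hide a real. Sections~\ref{sec:systems}--\ref{sec:ground} carry this out for as many sequences as $N$ has reals, with Baire category in $N$ in the role of forcing. Section~\ref{sec:poset} defines $\mathbb P$ and $G$, and Section~\ref{sec:complements} contains complements.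

\section{Preliminaries}\label{sec:prelim}

In Sections~\ref{sec:prelim}--\ref{sec:poset} we work inside a model $N$ of $\mathsf{ZF}+\mathsf{AD}$, so ``countable'', ``meager'' and ``definable'' refer to $N$ unless another model is named. For an ordinal $\theta$, $N_\theta$ is the set of all sets of rank less than $\theta$.

\subsection*{Determinacy}
We use three standard consequences of $\mathsf{AD}$.
\begin{enumerate}
\item[(D1)] Every $\omega$-sequence of nonempty sets of reals has a choice function.
\item[(D2)] Every subset of a space homeomorphic to $\omega^\omega$ has the Baire property. This applies also to the square of such a space.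
\item[(D3)] Every well-orderable set of reals is countable.
\end{enumerate}
Subsets of a countable set correspond to reals, so (D3) gives the principle that we use most often:
\begin{enumerate}
\item[$(*)$] every well-orderable family of subsets of a countable set is countable.
\end{enumerate}
In particular, if $M$ is a class with a well-order definable from parameters, such as $L[a]$ for a real $a$, then $M$ contains only countably many subsets of any countable set.

\begin{lemma}\label{lem:abs}
Let $V'\subseteq V''$ be transitive models of $\mathsf{ZF}$ with the same reals. If $V''\models\mathsf{AD}$, then $V'\models\mathsf{AD}$. If $V'\models\mathsf{AD}$ and the two models have the same sets of reals, then $V''\models\mathsf{AD}$.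
\end{lemma}

\begin{proof}
Strategies are reals, so the models have the same strategies. For $A\in V'$ the statements $\forall z\,(\tau*z\in A)$ and $\forall z\,(z*\tau\notin A)$ quantify over the common set of reals, so they hold in one model exactly when they hold in the other.
\end{proof}

\subsection*{Baire category}
Let $X,Y$ be homeomorphic to $\omega^\omega$, each with a fixed countable base of nonempty open sets. A set is \emph{meager} if it is covered by an $\omega$-sequence of closed nowhere dense sets, and \emph{comeager} if its complement is meager. A set $A$ has the \emph{Baire property} if $A\mathbin\triangle O$ is meager for some open $O$. The following facts need no choice.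
\begin{enumerate}
\item[(B1)] (Baire category theorem) No nonempty open set is meager.
\item[(B2)] If $A$ has the Baire property, $U$ is open and $A\cap U$ is not meager, then $U'\setminus A$ is meager for some basic open $U'\subseteq U$. (With $O$ as above, $O\cap U\ne\emptyset$; take $U'\subseteq O\cap U$.)
\item[(B3)] (Kuratowski--Ulam) If $A\subseteq X\times Y$ has the Baire property and every section $A_x=\{y:(x,y)\in A\}$ is meager, then $A$ is meager; the same holds with the coordinates exchanged.
\end{enumerate}
For (B3), if $A$ is not meager, then by (B2) some $(U\times U')\setminus A$ is covered by closed nowhere dense sets $C_n$. For each $n$ and each basic open $U''\subseteq Y$ the set of $x$ with $\{x\}\times U''\not\subseteq C_n$ is open and dense. For $x\in U$ in all these sets, every section $(C_n)_x$ is nowhere dense, so $U'\setminus A_x$ is meager and $A_x$ is not meager by (B1).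

\begin{lemma}\label{lem:union}
The union of a well-ordered family of meager subsets of $X$ is meager.
\end{lemma}

\begin{proof}
Let $\lambda$ be least such that some sequence $\langle Z_\alpha:\alpha<\lambda\rangle$ of meager sets has a nonmeager union $Z$. The union of two meager sets is meager, so $\lambda$ is a limit ordinal, and by minimality $\bigcup_{\beta\le\alpha}Z_\beta$ is meager for each $\alpha<\lambda$. For $x\in Z$ let $\operatorname{rk}(x)$ be the least $\alpha$ with $x\in Z_\alpha$. The set $\{(x,y)\in Z^2:\operatorname{rk}(x)\le\operatorname{rk}(y)\}$ has meager sections for fixed $y$, and $\{(x,y)\in Z^2:\operatorname{rk}(y)<\operatorname{rk}(x)\}$ has meager sections for fixed $x$. Both have the Baire property by (D2), so both are meager by (B3), and their union $Z^2$ is meager. By (D2) and (B2), $U\setminus Z$ is meager for some basic open $U$. Then $U^2\setminus Z^2\subseteq((U\setminus Z)\times X)\cup(X\times(U\setminus Z))$ is meager, so $U^2$ is meager, contradicting (B1).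
\end{proof}

\subsection*{Ordinal definability}
Fix an enumeration $\langle\varphi_n:n<\omega\rangle$ of the formulas of set theory and a definable bijection between $\mathrm{Ord}$ and $\mathrm{Ord}\times\omega\times\mathrm{Ord}^{<\omega}$. For an ordinal $\alpha$ and a finite tuple $\vec x$ of sets, $\operatorname{Sat}(\alpha;\vec x)$ is the statement
\[
\alpha\text{ codes }(\theta,n,\vec\xi),\quad \vec\xi,\vec x\in N_\theta,\quad\text{and } N_\theta\models\varphi_n[\vec\xi,\vec x].
\]
For a set $\Pi$, the class $\mathrm{OD}_\Pi$ consists of the sets $\{u:\operatorname{Sat}(\alpha;\vec x,u)\}$ with $\alpha\in\mathrm{Ord}$ and $\vec x$ a finite tuple from $\Pi$. By the reflection theorem these are exactly the sets definable in $N$ from ordinals and finitely many elements of $\Pi$. The class $\mathrm{HOD}_\Pi$ consists of the sets $X$ such that $X$ and all elements of its transitive closure are in $\mathrm{OD}_\Pi$. Note that an element of $\Pi$ need not be in $\mathrm{HOD}_\Pi$.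
\begin{enumerate}
\item[(H1)] If $X\in\mathrm{OD}_\Pi$ and $X\subseteq\mathrm{HOD}_\Pi$, then $X\in\mathrm{HOD}_\Pi$.
\item[(H2)] If $\Pi$ is definable from finitely many of its elements, then $\mathrm{HOD}_\Pi$ is a transitive class model of $\mathsf{ZF}$ containing all ordinals.
\item[(H3)] If $\Pi$ is finite and listed as $\vec x$, then ordering each $X\in\mathrm{OD}_\Pi$ by the least $\alpha$ with $X=\{u:\operatorname{Sat}(\alpha;\vec x,u)\}$ gives a \emph{canonical well-order} of $\mathrm{OD}_\Pi$, definable from $\vec x$ by one formula for all $\vec x$ of the same length, and $\mathrm{HOD}_\Pi\models\mathsf{ZFC}$.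
\end{enumerate}
(H1) is immediate from the definition. For (H2) recall that a transitive class containing $\mathrm{Ord}$ is a model of $\mathsf{ZF}$ if it is closed under the G\"odel operations and every subset of it is contained in an element of it. Closure follows from (H1). The class $\mathrm{HOD}_\Pi$ is definable from $\Pi$, hence from finitely many elements of $\Pi$, so $\mathrm{HOD}_\Pi\cap N_\beta$ is in $\mathrm{OD}_\Pi$ and by (H1) in $\mathrm{HOD}_\Pi$. For (H3), the restriction of the canonical well-order to a set in $\mathrm{HOD}_\Pi$ is in $\mathrm{HOD}_\Pi$ by (H1).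

\subsection*{Forcing}
A poset is a preordered set with a condition $1_{\mathbb P}$ above all others. If antisymmetry is wanted, one identifies, in the ground model, conditions that lie below each other; this changes nothing below. A set $E\subseteq\mathbb P$ is \emph{open} if it is closed downward. Let $V$ be a definable transitive class model of $\mathsf{ZF}$, $\mathbb P\in V$, and $G\in N$ a filter meeting every dense set in $V$. The forcing theorem needs no choice: the forcing relation is definable in $V$, every statement true in $V[G]$ is forced by a member of $G$, and $V[G]\models\mathsf{ZF}$. If $p\in G$, then $G'=\{c\in G:c\le p\}$ is generic for $\{c\in\mathbb P:c\le p\}$ and $V[G']=V[G]$.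

\section{Normal fine measures and suitable pairs}\label{sec:measure}

\subsection*{A measure from games on reals}

\begin{proof}[Proof of Proposition~\ref{prop:solovay}]
Assume $\mathsf{AD}_{\mathbb R}$. Let $\bar n$ be the constant real with value $n$. For $f\colon\mathbb R^{<\omega}\to\mathbb R$ let $C_f$ be the set of $\sigma\in\wp_{\omega_1}(\mathbb R)$ with $f[\sigma^{<\omega}]\subseteq\sigma$; such a $\sigma$ contains $f(\emptyset)$. For $A\subseteq\wp_{\omega_1}(\mathbb R)$ let $\Gamma_A$ be the game in which I and II alternately play reals and II wins if the set of all reals played is in $A$. Let $\mu$ be the set of $A$ such that II has a winning strategy in $\Gamma_A$. We view a strategy as a function $f\colon\mathbb R^{<\omega}\to\mathbb R$ of the opponent's moves; for a strategy of II the value at $\emptyset$ is not used, and we set it equal to $\bar 0$. The basic observation is that if one player follows $f$, $\sigma\in C_f$, and the other player enumerates $\sigma$ (with repetitions), then the set of reals played is exactly $\sigma$.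

\emph{Filter.} If $A\in\mu$ through the strategy $f$, the observation gives $C_f\subseteq A$. Conversely, suppose $A\supseteq C_f\cap C_g$. Fix a list $\langle(s_n,h_n):n<\omega\rangle$ in which every pair from $\omega^{<\omega}\times\{f,g\}$ occurs infinitely often. Number the moves of a play $x_0,x_1,\dots$. At the move $x_{2n+1}$, II plays $h_n$ applied to the sequence of moves indexed by $s_n$ if all entries of $s_n$ are at most $2n$, and repeats $x_0$ otherwise. The set played is closed under $f$ and $g$, so II wins. Hence $\mu$ is the filter of sets that contain some $C_f$, and $\emptyset\notin\mu$ because II loses every play of $\Gamma_\emptyset$. For the constant function $f$ with value $x$ we have $C_f=\{\sigma:x\in\sigma\}$, so $\mu$ is fine.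

\emph{Ultrafilter.} If $A\notin\mu$, then I has a winning strategy $f$ in $\Gamma_A$. By the observation no $\sigma\in C_f$ is in $A$, so the complement of $A$ is in $\mu$.

\emph{Normality.} Let $A_y\in\mu$ for all $y\in\mathbb R$. Consider the game in which I wins if the set of all reals played is not in $A_y$, where $y$ is the first move of I. If I had a winning strategy $f$, then with $y=f(\emptyset)$ the observation would give $C_f\cap A_y=\emptyset$, although both sets are in $\mu$. So II has a winning strategy $g$. If $\sigma\in C_g$ and $y\in\sigma$, let I enumerate $\sigma$ starting with $y$; the set played is $\sigma$, so $\sigma\in A_y$. Thus $C_g$ is contained in the diagonal intersection.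

\emph{Countable completeness.} Let $B_n\in\mu$ for $n<\omega$. Put $A_{\bar n}=B_n$, and $A_y=\wp_{\omega_1}(\mathbb R)$ for nonconstant $y$. Let $f(\langle\bar n\rangle)=\overline{n+1}$ and let $f$ be $\bar0$ elsewhere. Every $\sigma\in C_f$ contains all $\bar n$, so $\bigcap_nB_n$ contains the intersection of $C_f$ with the diagonal intersection of the $A_y$.
\end{proof}

\subsection*{Reflecting determinacy to a countable set of reals}

For a set $\mu$ and $\sigma\in\wp_{\omega_1}(\mathbb R)$ let $W_{\mu,\sigma}=\mathrm{HOD}_{\sigma\cup\{\mu,\sigma\}}$. It is a model of $\mathsf{ZF}$ by (H2), and $\sigma\subseteq W_{\mu,\sigma}$ and $\sigma\in W_{\mu,\sigma}$ by (H1).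

\begin{definition}\label{def:suitable}
A pair $(\mu,\sigma)$, where $\mu$ is any set and $\sigma$ is a countable set of reals, is \emph{suitable} if $\mathbb R\cap W_{\mu,\sigma}=\sigma$ and $W_{\mu,\sigma}\models\mathsf{AD}$.
\end{definition}

\begin{lemma}\label{lem:reflect}
If $\mu$ is a normal fine measure on $\wp_{\omega_1}(\mathbb R)$, then $(\mu,\sigma)$ is suitable for $\mu$-almost all $\sigma$.
\end{lemma}

\begin{proof}
``Almost all'' and $\forall^*\sigma$ refer to $\mu$. We use normality in the following form: \emph{if for almost all $\sigma$ there is $y\in\sigma$ with $R(\sigma,y)$, then there is one $y$ with $R(\sigma,y)$ for almost all $\sigma$}. Indeed, otherwise every $A_y=\{\sigma:\neg R(\sigma,y)\}$ is in the ultrafilter $\mu$, and their diagonal intersection contradicts the assumption.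

First we reduce finitely many parameters from $\sigma$ to one. Let $(y\oplus y')(2n)=y(n)$ and $(y\oplus y')(2n+1)=y'(n)$. By fineness, $\forall^*\sigma\ (y\oplus y'\in\sigma)$ for all $y,y'$. Normality gives $\forall^*\sigma\,\forall y'\in\sigma\ (y\oplus y'\in\sigma)$ for each $y$, and then $\forall^*\sigma\,\forall y,y'\in\sigma\ (y\oplus y'\in\sigma)$. If $\sigma$ is nonempty and closed under $\oplus$, then each $s\in\sigma^{<\omega}$ is definable from its length and one $y\in\sigma$. So for almost all $\sigma$ every set in $\mathrm{OD}_{\sigma\cup\{\mu,\sigma\}}$ is in $\mathrm{OD}_{\{\mu,\sigma,y\}}$ for some $y\in\sigma$.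

\emph{Reals.} Suppose that $\mathbb R\cap W_{\mu,\sigma}\ne\sigma$ for almost all $\sigma$. By normality there is one $y$ such that for almost all $\sigma$ some real outside $\sigma$ is in $\mathrm{OD}_{\{\mu,\sigma,y\}}$; let $r_\sigma$ be the least one in the canonical well-order (H3). By countable completeness, for each $n$ there is a unique $r(n)$ with $\forall^*\sigma\ (r_\sigma(n)=r(n))$, and then $\forall^*\sigma\ (r_\sigma=r)$. By fineness $\forall^*\sigma\ (r\in\sigma)$, contradicting $r_\sigma\notin\sigma$.

\emph{Determinacy.} Suppose that $\mathsf{AD}$ fails in $W_{\mu,\sigma}$ for almost all $\sigma$. By the previous step and normality there is one $y$ such that for almost all $\sigma$ we have $y\in\sigma=\mathbb R\cap W_{\mu,\sigma}$ and some set $B\subseteq\sigma$ in $\mathrm{OD}_{\{\mu,\sigma,y\}}$ is not determined in $W_{\mu,\sigma}$; let $B_\sigma$ be the least one. Let $B=\{x\in\mathbb R:\forall^*\sigma\ (x\in B_\sigma)\}$. By $\mathsf{AD}$ some $\tau$ is winning for a player in the game with payoff $B$. For almost all $\sigma$ we have $\tau\in\sigma$, and $\tau$ is not winning for $B_\sigma$ in $W_{\mu,\sigma}$, whose reals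 are the elements of $\sigma$. If $\tau$ is a strategy for I, this means that for almost all $\sigma$ some $z\in\sigma$ has $\tau*z\notin B_\sigma$. Normality gives one $z$ with $\forall^*\sigma\ (\tau*z\notin B_\sigma)$, so $\tau*z\notin B$, and $\tau$ is not winning. If $\tau$ is a strategy for II, normality gives one $z$ with $\forall^*\sigma\ (z*\tau\in B_\sigma)$, so $z*\tau\in B$, and again $\tau$ is not winning.
\end{proof}

This is the only use of the measure. By Lemma~\ref{lem:reflect}, Theorem~\ref{thm:main} follows from the next theorem, whose proof occupies Sections~\ref{sec:tree}--\ref{sec:poset}.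

\begin{theorem}\label{thm:pair}
Let $N\models\mathsf{ZF}+\mathsf{AD}$, and suppose that in $N$ there is a suitable pair $(\mu,\sigma)$. Then the conclusion of Theorem~\ref{thm:main} holds.
\end{theorem}

\section{Long binary sequences: the method in small cases}\label{sec:tree}

Fix a suitable pair $(\mu,\sigma)$; from now on $\mu$ is only a parameter. Write
\[
W=W_{\mu,\sigma},\qquad \mathrm{OD}^*=\mathrm{OD}_{\{\mu,\sigma\}},\qquad H=\mathrm{HOD}_{\{\mu,\sigma\}}.
\]
Then $H\subseteq W$ and $H\models\mathsf{ZFC}$.

The model $W$ satisfies $\mathsf{AD}$ and has countably many reals, but it cannot serve as the ground model. Let $X\in W$ and $x_0\in X$. Let $f(\alpha,s)=\{u:\operatorname{Sat}(\alpha;\mu,\sigma,s,u)\}$ if this set is in $X$, and $f(\alpha,s)=x_0$ otherwise. By Replacement, $f$ maps some $\lambda\times\sigma^{<\omega}$ onto $X$, and this restriction of $f$ is in $W$ by (H1). So Lemma~\ref{lem:choice} applies to $W$. We must enlarge $W$ by many objects and add no subset of $\sigma$.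

In $\mathsf{ZFC}$ one adds a set without adding subsets of $\sigma$ by forcing with a poset that is closed under descending sequences of length $|\sigma|$: one decides the statements ``$x\in\dot B$'' one after another. In $W$ the set $\sigma$ has no well-order. We count definable subsets instead of elements: as conditions get stronger, the set of $x$ for which a decision has been made grows, and it is a definable set. So the poset should be closed under sequences longer than the number of such sets.

Let $\mathcal B=\wp(\sigma^{<\omega})\cap\mathrm{OD}^*$, and let $\pi\colon\mathcal B\to\eta$ be the order isomorphism of the canonical well-order of $\mathcal B$ with an ordinal $\eta$; thus $\pi\in\mathrm{OD}^*$. Let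
\[
\gamma=\bigl(\max(|\eta|,\omega)^+\bigr)^H,\qquad T=(2^{<\gamma})^H,\qquad p\le q\iff p\supseteq q .
\]
We order $T^k$ coordinatewise. For functions $p,q$ on ordinals, $p^\frown q$ is the concatenation, whose length is the ordinal sum of the lengths.

\begin{lemma}\label{lem:T}
The ordinal $\gamma$ is an uncountable regular cardinal of $H$, and $\xi+\zeta<\gamma$ for $\xi,\zeta<\gamma$. The set $T$ is closed under concatenation, restriction and deletion of initial segments. In $N$ the sets $\gamma$, $T$ and $\wp(T^{<\omega})\cap H$ are countable.
\end{lemma}

\begin{proof}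
In $H\models\mathsf{ZFC}$, $\gamma$ is the successor of an infinite cardinal; this gives the first two sentences. Since $\sigma^{<\omega}$ is countable, $\mathcal B$ and $\eta$ are countable by $(*)$. In $H$, $\gamma$ injects into $\wp(\max(\eta,\omega))$, and $\wp(\max(\eta,\omega))\cap H$ is countable by $(*)$. Then $T\subseteq\wp(\gamma\times2)\cap H$ is countable by $(*)$, and so is $\wp(T^{<\omega})\cap H$.
\end{proof}

The two sides of this lemma drive the proof: $\gamma$ is large for $H$, which gives closure, and countable for $N$, which gives generic objects.

\begin{lemma}[Distributivity]\label{lem:distr}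
Let $k\ge1$, and let $\langle E_y:y\in\sigma^{<\omega}\rangle\in\mathrm{OD}^*$ be a family of dense open subsets of $T^k$. Then $E^*=\bigcap_yE_y$ is dense in $T^k$, and $E^*\in H$.
\end{lemma}

\begin{proof}
$E^*\in\mathrm{OD}^*$ and $E^*\subseteq T^k\subseteq H$, so $E^*\in H$ by (H1). For $\vec q\in T^k$ let $b(\vec q)=\{y\in\sigma^{<\omega}:\vec q\in E_y\}$. Since $\vec q\in H\subseteq\mathrm{OD}^*$, we have $b(\vec q)\in\mathcal B$, and $b(\vec q)\subseteq b(\vec q\,')$ for $\vec q\,'\le\vec q$ because the $E_y$ are open.

Given $\vec q_0$, define a descending sequence $\vec q_\nu$ as long as $\nu<\gamma$ and no earlier term is in $E^*$. If $b(\vec q_\nu)\ne\sigma^{<\omega}$, then for $y\notin b(\vec q_\nu)$ the dense set $E_y$ has a member $\vec q\,'\le\vec q_\nu$, and $b(\vec q\,')\supsetneq b(\vec q_\nu)$. Let $\vec q_{\nu+1}$ be the canonically least $\vec q\,'\le\vec q_\nu$ with $b(\vec q\,')\supsetneq b(\vec q_\nu)$; no $y$ has to be chosen. At a limit $\nu<\gamma$ take coordinatewise unions. The sequence up to $\nu$ is in $\mathrm{OD}^*$ and is a subset of $H$, so it is in $H$, and the unions are in $T$ because $\gamma$ is regular in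 $H$. If the construction did not stop below $\gamma$, then $\nu\mapsto\pi(b(\vec q_\nu))$ would be an injection of $\gamma$ into $\eta$. It is in $\mathrm{OD}^*$ and is a set of pairs of ordinals, so it would be in $H$, where $\gamma>|\eta|$. Hence some $\vec q_\nu\le\vec q_0$ has $b(\vec q_\nu)=\sigma^{<\omega}$, that is, $\vec q_\nu\in E^*$.
\end{proof}

The next two examples are not used later. They show the two halves of the argument in the smallest cases.

\begin{example}[One sequence adds no set of reals]\label{ex:one}
Let $g\in N$ be $T$-generic over $W$ and $F=\bigcup g\in2^\gamma$. Such $g$ exist: $\wp(T)\cap W$ is an image of some $\lambda\times\sigma^{<\omega}$, so it is well-orderable in $N$ and countable by $(*)$. We claim that every $B\in W[g]$ with $B\subseteq\sigma$ is in $W$. Let $B=\tau^g$ and $\tau=\{u:\operatorname{Sat}(\alpha;\mu,\sigma,s,u)\}$ with $s\in\sigma^{<\omega}$. The family of dense sets that decide ``$x\in\tau$'' depends on $s$ and need not be in $\mathrm{OD}^*$, so we let $s$ vary as well. For $s'\in\sigma^{<\omega}$ put $\tau_{s'}=\{u:\operatorname{Sat}(\alpha;\mu,\sigma,s',u)\}$. For $y=s'{}^\frown\langle x\rangle$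 let $E_y$ be the set of $p\in T$ that decide $\check x\in\tau_{s'}$ over $W$, if $\tau_{s'}$ is a $T$-name in $W$; let $E_y=T$ in all other cases. This family is in $\mathrm{OD}^*$, since $W$ and its forcing relation are definable from $\mu,\sigma$. By Lemma~\ref{lem:distr} there is $p\in g\cap E^*$, and $B=\{x\in\sigma:p\Vdash\check x\in\tau\}\in W$.

One sequence is not enough. Every set of $W[g]$ is an image of a set of $W$ and so is well-orderable in $N$, whereas the ground model must contain a set of names that $N$ maps onto $\mathbb R$.
\end{example}

\begin{example}[A sequence hides a real]\label{ex:code}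
Let $S\colon2^{<\omega}\to T$ be such that $S(t^\frown\langle\varepsilon\rangle)$ is nonempty with first digit $\varepsilon$, for all $t$ and $\varepsilon<2$. For $w\in2^\omega$ let $F_w=S(\emptyset)^\frown S(w{\restriction}1)^\frown S(w{\restriction}2)^\frown\cdots$, and let $\xi_n$ be the length of $S(\emptyset)^\frown\cdots{}^\frown S(w{\restriction}n)$. Then $w(n)=F_w(\xi_n)$. So $S$ and $F_w$ determine $w$ by recursion: from $w{\restriction}n$ and $S$ compute $\xi_n$, and read off $w(n)$. The role of $S$ is to supply the break points $\xi_n$. If $F_w$ has length $\gamma$, the sequence $\langle\xi_n\rangle$ is cofinal in $\gamma$, so it is not in $H$, although every proper initial segment of $F_w$ is.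

This suggests putting all $F_w$, and the set of them, into the ground model, and letting the forcing add $S$. But the set $D'=\{F_w:w\in2^\omega\}$ betrays the break points: if $n$ is least with $w(n)\ne w'(n)$, then $F_w$ and $F_{w'}$ first differ at $\xi_n$, so $\{\xi_n:n<\omega\}$ is the set of points at which some member of $D'$ first differs from $F_w$, and $w$ is definable from $F_w$ and $D'$. We therefore close $D'$ under changes of initial segments; then every $p\in T$ is an initial segment of a member of the set.
\end{example}

\section{Systems and deciding by category}\label{sec:systems}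

\subsection*{Tail equivalence and systems}
Let $[T]=\{F\in2^\gamma:F{\restriction}\xi\in T\text{ for all }\xi<\gamma\}$, computed in $N$. For $F\in[T]$ and $\xi<\gamma$ let $F^{(\xi)}(\zeta)=F(\xi+\zeta)$ for $\zeta<\gamma$. By Lemma~\ref{lem:T}, $F^{(\xi)}\in[T]$, $F=(F{\restriction}\xi)^\frown F^{(\xi)}$, and $p^\frown F\in[T]$ for $p\in T$. Let $F\approx F'$ if $F^{(\xi)}=F'^{(\xi')}$ for some $\xi,\xi'<\gamma$. This is an equivalence relation: if $F^{(\xi)}=F'^{(\xi')}$ and $F'^{(\zeta')}=F''^{(\zeta'')}$ with, say, $\zeta'=\xi'+\delta$, then $F^{(\xi+\delta)}=F'^{(\zeta')}=F''^{(\zeta'')}$, and the case $\zeta'<\xi'$ is the same with $F$ and $F''$ exchanged. Moreover,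
\begin{equation}\label{eq:tail}
F\approx F'\ \text{ implies }\ F\in\mathrm{OD}_{\{\mu,\sigma,F'\}},
\end{equation}
because $F=(F{\restriction}\xi)^\frown F'^{(\xi')}$ and $F{\restriction}\xi\in T\subseteq\mathrm{OD}^*$.

A set in the ground model will be defined from finitely many sequences, and we want standard positions for $k$ sequences that do not interfere with each other. So we use $\omega$ binary trees rather than one. Let $I=\omega\times2^{<\omega}$, ordered by $(m,t)\preceq(m',t')$ if $m=m'$ and $t\subseteq t'$. The \emph{level} of the node $(m,t)$ is $|t|$, and its \emph{cone} is the set of nodes $\succeq(m,t)$. A \emph{branch} is a pair $z=(m,w)$ with $w\in2^\omega$; the nodes \emph{on} $z$ are $z{\restriction}j=(m,w{\restriction}j)$. The standard positions are $e_i=(i,0^\omega)$.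

A \emph{system} is a function $S\colon I\to T$. The set $\mathcal S=T^I$ of systems, with the product of the discrete topologies, is homeomorphic to $\omega^\omega$, as $T$ and $I$ are countably infinite. Let $\mathbb C$ be the set of finite partial functions from $I$ to $T$, ordered by reverse inclusion; the sets $\mathcal S_c=\{S\in\mathcal S:c\subseteq S\}$ for $c\in\mathbb C$ form a base. For a branch $z$ and $l<\omega$ let
\[
F^S_{z,l}=S(z{\restriction}l)^\frown S(z{\restriction}(l+1))^\frown\cdots,\qquad F^S_z=F^S_{z,0}.
\]
Finite partial concatenations are in $T$, so these functions have length at most $\gamma$, and they are in $[T]$ if they have length $\gamma$. A system $S$ is \emph{full} if $F^S_z$ has length $\gamma$ for every branch $z$. For full $S$ let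
\[
D_S=\{F\in[T]:F\approx F^S_z\text{ for some branch }z\}.
\]

\begin{lemma}\label{lem:full}
\begin{enumerate}
\item[(a)] $F^S_z$ has length $\gamma$ if and only if $F^S_{z,l}$ does, and then $F^S_z\approx F^S_{z,l}$.
\item[(b)] If $S(z{\restriction}(l+j))=S'(z'{\restriction}(l'+j))$ for all $j<\omega$, then $F^S_z$ has length $\gamma$ if and only if $F^{S'}_{z'}$ does, and then $F^S_z\approx F^{S'}_{z'}$.
\item[(c)] The set of full systems is comeager.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $F^S_z=b^\frown F^S_{z,l}$ with $b\in T$, and for $\xi<\gamma$ and $\zeta\le\gamma$ we have $\xi+\zeta=\gamma$ if and only if $\zeta=\gamma$. (b) follows from (a), as $F^S_{z,l}=F^{S'}_{z',l'}$. (c) For $m<\omega$ and $\xi<\gamma$, the set of $S$ such that for some $j$ all $S(m,t)$ with $t\in2^j$ have length at least $\xi$ is open, and it is dense: given $c$, take $j$ above all levels in $\operatorname{dom}(c)$. If $S$ lies in all these countably many sets, then every $F^S_z$ has length at least $\xi$ for every $\xi<\gamma$.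
\end{proof}

\subsection*{Accepting and rejecting}
The ground model will be defined in $N$ from $D_S$ and its elements; it is not obtained as a generic extension of $W$, so the forcing relation used in Example~\ref{ex:one} is not available. We need a relation that lets a condition $\vec q\in T^k$ decide a statement \emph{of $N$} about $D_S$ and $k$ sequences. Since all sets of systems have the Baire property, ``for comeager many $S$'' provides it.

Let $k\ge1$. For $\vec q\in T^k$ let $U_{\vec q}$ be the set of full $S$ with $q_i\subseteq F^S_{e_i}$ for $i<k$. A set $A$ of full systems is \emph{$k$-invariant} if $S\in A\iff S'\in A$ whenever $S,S'$ are full, $D_S=D_{S'}$ and $F^S_{e_i}=F^{S'}_{e_i}$ for $i<k$. We say that $\vec q$ \emph{accepts} $A$ if $U_{\vec q}\setminus A$ is meager, \emph{rejects} $A$ if $U_{\vec q}\cap A$ is meager, and \emph{decides} $A$ if it accepts or rejects $A$.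

The Baire property gives a condition $c\in\mathbb C$ that decides $A$ in the sense of category. The point of the next lemma is that of all the information in $c$ only the concatenations along $e_0,\dots,e_{k-1}$ matter. Let $\Sigma_k=\{(i,0^j):i<k,\ j<\omega\}$ be the set of nodes on these branches. We say that $c\in\mathbb C$ has \emph{spine height} $l$ if $\operatorname{dom}(c)\cap\Sigma_k=\{(i,0^j):i<k,\ j<l\}$, and then write $c[i]=c(i,\emptyset)^\frown\cdots{}^\frown c(i,0^{l-1})\in T$. Every $c$ has extensions of every sufficiently large spine height, obtained by adding the value $\emptyset$ at missing nodes.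

\begin{lemma}\label{lem:decide}
If $A$ is $k$-invariant, then the set of $\vec q\in T^k$ that decide $A$ is dense and open.
\end{lemma}

\begin{proof}
It is open because $U_{\vec q\,'}\subseteq U_{\vec q}$ for $\vec q\,'\le\vec q$. Given $\vec q$, let $c_0=\{((i,\emptyset),q_i):i<k\}$. By (D2) and (B2) there is $c\supseteq c_0$ such that $\mathcal S_c\setminus A$ or $\mathcal S_c\cap A$ is meager. In the second case replace $A$ by the set $A'$ of full systems not in $A$: it is $k$-invariant, $\mathcal S_c\setminus A'$ is meager by Lemma~\ref{lem:full}(c), and accepting $A'$ is rejecting $A$. So assume that $\mathcal S_c\setminus A$ is meager. Extending $c$, assume that it has a spine height $l$, and let $r_i=c[i]\supseteq q_i$. We show that $\vec r$ accepts $A$.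

Suppose not. By (D2) and (B2) there is $c'$ such that $\mathcal S_{c'}\setminus(U_{\vec r}\setminus A)$ is meager. This persists under extension of $c'$, so we may assume that $c'$ has a spine height $l'$ and that $c'[i]$ is at least as long as $r_i$ for $i<k$. By (B1) there is $S\in\mathcal S_{c'}\cap U_{\vec r}$. Both $r_i$ and $c'[i]$ are initial segments of $F^S_{e_i}$, so $c'[i]=r_i{}^\frown u_i$ with $u_i\in T$. Let $c_1=c\cup\{((i,0^l),u_i):i<k\}$; it has spine height $l+1$ and $c_1[i]=c'[i]$. Let $\Delta=(\operatorname{dom}(c)\cup\operatorname{dom}(c'))\setminus\Sigma_k$, and extend $c_1$ and $c'$ by the value $\emptyset$ so that outside $\Sigma_k$ both have domain $\Delta$. Define $\Phi\colon\mathcal S_{c_1}\to\mathcal S_{c'}$ by letting $S'=\Phi(S)$ extend $c'$ and satisfy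
\[
S'(i,0^{l'+j})=S(i,0^{l+1+j})\quad(i<k,\ j<\omega),\qquad S'(t)=S(t)\quad(t\notin\Sigma_k\cup\Delta).
\]
The map $\Phi$ is induced by a bijection $I\setminus\operatorname{dom}(c_1)\to I\setminus\operatorname{dom}(c')$ of the free coordinates, so it is a homeomorphism between clopen sets.

For $i<k$ we have $F^{S'}_{e_i}=F^S_{e_i}$, since both consist of $c'[i]$ followed by the same values. Any other branch $z$ has only finitely many nodes in $\Sigma_k\cup\Delta$, so $S$ and $S'$ agree on $z$ from some level on. By Lemma~\ref{lem:full}(b), $S$ is full if and only if $S'$ is, and then $F^S_z\approx F^{S'}_z$ for all $z$, so $D_S=D_{S'}$. Here the closure of $D_S$ under $\approx$ is used. By invariance $S\in A\iff\Phi(S)\in A$, so $\mathcal S_{c'}\setminus A=\Phi[\mathcal S_{c_1}\setminus A]$ is meager. But $\mathcal S_{c'}\cap A\subseteq\mathcal S_{c'}\setminus(U_{\vec r}\setminus A)$ is meager too, contradicting (B1).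
\end{proof}

For $k\ge1$, $\alpha\in\mathrm{Ord}$ and $y\in\sigma^{<\omega}$ let
\[
A^k_{\alpha,y}=\{S\text{ full}:\operatorname{Sat}(\alpha;\mu,\sigma,y,D_S,F^S_{e_0},\dots,F^S_{e_{k-1}})\}.
\]
These sets are $k$-invariant. The set $T$, the space $\mathcal S$ and its meager ideal are definable from $\mu$ and $\sigma$, so the relations ``$\vec q$ accepts $A^k_{\alpha,y}$'' and ``$\vec q$ rejects $A^k_{\alpha,y}$'' between $k,\alpha,y,\vec q$ are definable from $\mu$ and $\sigma$. Lemmas~\ref{lem:decide} and~\ref{lem:distr} give:

\begin{corollary}\label{cor:Estar}
For each $k\ge1$ and $\alpha$, the set $E^*_{\alpha,k}$ of $\vec q\in T^k$ that decide $A^k_{\alpha,y}$ for all $y\in\sigma^{<\omega}$ is dense in $T^k$ and belongs to $H$.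
\end{corollary}

A decision holds outside a meager set, and there is a proper class of $\alpha$. Lemma~\ref{lem:union} lets us avoid all the exceptional sets at once. Call a full system $S$ \emph{correct} if for all $k\ge1$, $\alpha$, $y\in\sigma^{<\omega}$ and $\vec q\in T^k$ with $S\in U_{\vec q}$: if $\vec q$ accepts $A^k_{\alpha,y}$ then $S\in A^k_{\alpha,y}$, and if $\vec q$ rejects $A^k_{\alpha,y}$ then $S\notin A^k_{\alpha,y}$.

\begin{lemma}\label{lem:correct}
The set of correct systems is comeager.
\end{lemma}

\begin{proof}
Fix $k,\vec q,y$. Let $Z_\alpha$ be the union of $U_{\vec q}\setminus A^k_{\alpha,y}$, included if $\vec q$ accepts $A^k_{\alpha,y}$, and $U_{\vec q}\cap A^k_{\alpha,y}$, included if $\vec q$ rejects it. Each $Z_\alpha$ is meager. The $Z_\alpha$ form a subset of $\wp(\mathcal S)$, well-ordered by least index, so their union is meager by Lemma~\ref{lem:union}. Since $T$ and $\sigma$ are countable, there are countably many triples $(k,\vec q,y)$. By Lemma~\ref{lem:union} again the set of full systems that are not correct is meager, and Lemma~\ref{lem:full}(c) finishes the proof.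
\end{proof}

\section{Generic systems and rearrangement}\label{sec:generic}

Correctness speaks only about the branches $e_i$, while the ground model will contain $F^S_z$ for all of the uncountably many branches $z$. We show that for a sufficiently generic $S$, any finitely many branches can be moved to the standard positions of another correct system with the same $D_S$. To have a notion of genericity that is stable under the operations involved, we use a model $M=L[a]$.

By Lemma~\ref{lem:correct} there are dense open sets $O_n\subseteq\mathcal S$ such that every system in $\bigcap_nO_n$ is correct; let $E^\circ_n=\{c\in\mathbb C:\mathcal S_c\subseteq O_n\}$, which is dense in $\mathbb C$. Fix a bijection $e\colon\omega\to\gamma$ and enumerations of $T$ and of $\wp(T^{<\omega})\cap H$ in type $\omega$ (Lemma~\ref{lem:T}). Let the real $a$ code the relation $e(i)<e(j)$ and, in terms of indices, the elements of $T$, the elements of $\wp(T^{<\omega})\cap H$ and the sets $E^\circ_n$. The model $M=L[a]$ recovers $e$ as a transitive collapse and then the rest, so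
\[
T,\mathbb C\in M,\qquad \wp(T^k)\cap H\subseteq M\ \ (k<\omega),\qquad E^\circ_n\in M\ \ (n<\omega).
\]
A system $S$ is \emph{$M$-generic} if for every dense $E\subseteq\mathbb C$ in $M$ it extends an element of $E$. By $(*)$, $M$ has countably many subsets of $\mathbb C$, so $M$-generic systems exist. \emph{Every $M$-generic system is correct, and in particular full}, since it lies in every $O_n$.

\subsection*{Generic tuples}
Let $\mathbb C_0$ be the set of finite partial functions from $2^{<\omega}$ to $T$, ordered by reverse inclusion. For a node $t=(m,t_0)$ let $S^t(u)=S(m,t_0{}^\frown u)$ for $u\in2^{<\omega}$; this is the part of $S$ on the cone of $t$. Define $c^t\in\mathbb C_0$ for $c\in\mathbb C$ by the same formula. A tuple $(\vec F,\vec R)$ with $F_i\in[T]$ for $i<k$ and $R_j\colon2^{<\omega}\to T$ for $j<r$ \emph{satisfies} a condition $(\vec p,\vec d)\in T^k\times\mathbb C_0^r$ if $p_i\subseteq F_i$ and $d_j\subseteq R_j$ for all $i,j$. It is \emph{generic} if it satisfies an element of every dense $E\subseteq T^k\times\mathbb C_0^r$ in $M$. It is enough to consider dense open $E$, here and for systems: replace $E$ by its downward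 closure, and note that a tuple that satisfies a condition satisfies all weaker ones.

\begin{lemma}\label{lem:tuples}
Let $(\vec F,\vec R)$ be generic.
\begin{enumerate}
\item[(a)] If the tuple satisfies $\epsilon$ and $E\in M$ is dense below $\epsilon$, then it satisfies an element of $E$.
\item[(b)] If $b_i\in T$ for $i<k$, then $((b_i{}^\frown F_i)_{i<k},\vec R)$ is generic.
\item[(c)] If $R'_j$ differs from $R_j$ only on a finite set, for $j<r$, then $(\vec F,\vec R')$ is generic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $E\cup\{\epsilon':\epsilon'\perp\epsilon\}$ is dense and in $M$, and two conditions satisfied by the same tuple are compatible.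

(b) Let $E\in M$ be dense and $E'=\{(\vec p,\vec d):((b_i{}^\frown p_i)_i,\vec d)\in E\}\in M$. Every extension of $b_i{}^\frown p_i$ in $T$ has the form $b_i{}^\frown p'_i$ with $p_i\subseteq p'_i\in T$, so $E'$ is dense. If the old tuple satisfies $(\vec p,\vec d)\in E'$, the new one satisfies $((b_i{}^\frown p_i)_i,\vec d)\in E$.

(c) Let $R'_j$ agree with $R_j$ outside the finite set $Z_j$, and let $v_j=R'_j{\restriction}Z_j$. If $Z_j\subseteq\operatorname{dom}(d_j)$, let $d^*_j$ be $d_j$ with its values on $Z_j$ replaced by those of $v_j$. Let $E\in M$ be dense, and let $E'\in M$ be the set of $(\vec p,\vec d)$ with $Z_j\subseteq\operatorname{dom}(d_j)$ for all $j$ and $(\vec p,\vec d^*)\in E$. To see that $E'$ is dense, extend a given condition to $(\vec p,\vec d)$ with $Z_j\subseteq\operatorname{dom}(d_j)$, extend $(\vec p,\vec d^*)$ to an element of $E$, and restore the values of $d_j$ on $Z_j$. If the old tuple satisfies $(\vec p,\vec d)\in E'$, the new one satisfies $(\vec p,\vec d^*)\in E$.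
\end{proof}

The next lemma concerns arbitrary branches of $N$, so a density argument in $M$ cannot mention the branch. It treats all branches at once by working through a whole level. For one branch this is simple: given a dense open $E\subseteq T$ and a condition $c$, choose a level above $\operatorname{dom}(c)$, and at each of the finitely many nodes of that level choose a value that brings the concatenation up to that node into $E$. For several branches a node takes part in several tuples, and its value is extended several times.

\begin{lemma}[All branches are generic]\label{lem:branches}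
Let $S$ be $M$-generic, let $z_i=(m_i,w_i)$ for $i<k$ be branches, $L<\omega$, and let the nodes $z_0{\restriction}L,\dots,z_{k-1}{\restriction}L,t_0,\dots,t_{r-1}$ be pairwise incomparable. Then $((F^S_{z_i,L})_{i<k},(S^{t_j})_{j<r})$ is generic.
\end{lemma}

\begin{proof}
Let $E\in M$ be dense open in $T^k\times\mathbb C_0^r$, and let $a_i=w_i{\restriction}L$. Let $\mathcal D$ be the set of $c\in\mathbb C$ for which there is $L'\ge L$ such that for \emph{all} tuples $\vec u$ with $a_i\subseteq u_i\in2^{L'}$ for $i<k$, the function $c$ is defined at the nodes $(m_i,u_i{\restriction}j)$ for $L\le j\le L'$, and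
\begin{equation}\label{eq:tuple}
\bigl((c(m_i,u_i{\restriction}L)^\frown\cdots{}^\frown c(m_i,u_i))_{i<k},\ (c^{t_j})_{j<r}\bigr)\in E .
\end{equation}
The definition uses only $E$ and finitely many nodes, so $\mathcal D\in M$.

$\mathcal D$ is dense. Given $c$, take $L'>L$ above all levels in $\operatorname{dom}(c)$. In the cones of the nodes $(m_i,a_i)$, extend $c$ by $\emptyset$ at the missing nodes with levels in $[L,L')$, and give the nodes of level $L'$ the provisional value $\emptyset$. Let $d_j=c^{t_j}$ provisionally. Run through the finitely many tuples $\vec u$. For the current $\vec u$, form the condition in \eqref{eq:tuple} from the provisional values and extend it to some $(\vec p\,',\vec d\,')\in E$. An extension of a finite concatenation is obtained by end-extending its last term, so we can end-extend the provisional values at the nodes $(m_i,u_i)$ to produce $\vec p\,'$, and we replace $d_j$ by $d'_j$. These changes do not conflict, because the cones of the $(m_i,a_i)$ and the $t_j$ are pairwise disjoint. Later steps only strengthen the condition formed for $\vec u$, so it stays in the open set $E$. The final values define an extension of $c$ in $\mathcal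 D$.

Now $S$ extends some $c\in\mathcal D$, with witness $L'$. For $u_i=w_i{\restriction}L'$ the condition in \eqref{eq:tuple} is satisfied by the tuple of the lemma.
\end{proof}

\begin{corollary}\label{cor:inj}
If $S$ is $M$-generic and $w\ne w'$ are in $2^\omega$, then $F^S_{(0,w)}\ne F^S_{(0,w')}$.
\end{corollary}

\begin{proof}
Let $z=(0,w)$, $z'=(0,w')$, and let $L$ be least with $z{\restriction}L\ne z'{\restriction}L$. Then $F^S_z=b^\frown F^S_{z,L}$ and $F^S_{z'}=b^\frown F^S_{z',L}$ with the same $b$. The set of incompatible pairs is dense in $T^2$ and is in $M$, so $F^S_{z,L}$ and $F^S_{z',L}$ differ at some point by Lemma~\ref{lem:branches}.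
\end{proof}

\subsection*{Moving branches to the standard positions}
The new system $S'$ must be $M$-generic, must reproduce given sequences along $e_0,\dots,e_{k-1}$, and must have the same $D$. We cut the given sequences into new pieces, and we copy the parts of $S$ that hang off the branches $z_i$ to the places that hang off the $e_i$ (Figure~\ref{fig:rearr}). A condition chosen to meet a dense set may prescribe values on cones that have not yet been filled; we accept these finitely many values by modifying the copy, which does not change $D$.

\begin{figure}[ht]
\centering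
\begin{tikzpicture}[scale=1]
\draw[very thick] (0,0)--(0,0.8)--(-0.8,3) node[above]{$z_0$};
\draw[very thick] (0,0.8)--(0.8,3) node[above]{$z_1$};
\draw[dashed] (-1.3,1.2)--(1.3,1.2) node[right]{$l$};
\foreach \a/\b/\c/\d in {0/0/0.6/0.25, -0.25/1.5/-0.85/1.7, -0.52/2.25/-1.15/2.5, 0.25/1.5/0.85/1.7, 0.52/2.25/1.15/2.5,
  5/0/5.5/0.25, 5/0.9/5.5/1.15, 5/1.8/5.5/2.05, 6.3/0/6.8/0.25, 6.3/0.9/6.8/1.15, 6.3/1.8/6.8/2.05}
  {\draw (\a,\b)--(\c,\d); \filldraw[fill=gray!30] (\c,\d)--++(-0.15,0.4)--++(0.3,0)--cycle;}
\foreach \a in {2,2.7,7.7}
  \filldraw[fill=gray!30] (\a,0)--++(-0.25,0.8)--++(0.5,0)--cycle;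
\node at (3.3,0.4) {$\cdots$}; \node at (8.4,0.4) {$\cdots$};
\draw[->] (3.3,1.8)--(4.3,1.8);
\draw[very thick] (5,0)--(5,3) node[above]{$e_0$};
\draw[very thick] (6.3,0)--(6.3,3) node[above]{$e_1$};
\node at (1,-0.4) {$S$}; \node at (6.3,-0.4) {$S'$};
\end{tikzpicture}
\caption{Rearranging a system, for $k=2$. Left: two branches $z_0,z_1$ of the forest $I$, distinct at level $l$, and the cones (shaded) of the minimal nodes that lie on neither. Right: in the new system $S'$ the sequence read along $z_i$ from level $l$ on is cut into new pieces and written along $e_i$; the shaded cones are matched by a bijection, and each is copied with finitely many changes.}\label{fig:rearr}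
\end{figure}

\begin{lemma}[Rearrangement]\label{lem:rearr}
Let $S$ be $M$-generic, $k\ge1$, let $z_0,\dots,z_{k-1}$ be branches, and let $l$ be such that the nodes $z_i{\restriction}l$ are distinct. Then there is an $M$-generic $S'$ with $D_{S'}=D_S$ and $F^{S'}_{e_i}=F^S_{z_i,l}$ for $i<k$.
\end{lemma}

\begin{proof}
Write $F_i=F^S_{z_i,l}$. Let $O$ be the set of $\preceq$-minimal nodes among those that lie on no $z_i$. It is an antichain, and it is infinite as it contains all but finitely many roots. A branch $z\notin\{z_0,\dots,z_{k-1}\}$ passes through exactly one node of $O$, namely its first node that lies on no $z_i$. The corresponding set for $e_0,\dots,e_{k-1}$ is $O'=\{(m,\emptyset):m\ge k\}\cup\{(i,0^n1):i<k,\ n<\omega\}$; every node is in $\Sigma_k$ or in the cone of exactly one element of $O'$. Fix injective enumerations $O=\{t_m:m<\omega\}$ and $O'=\{t'_m:m<\omega\}$, an enumeration $\langle E_n:n<\omega\rangle$ of the dense open subsets of $\mathbb C$ in $M$, and a well-order of the countable set $\mathbb C$, so that no choice is needed below.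

We construct $\emptyset=c_0\subseteq c_1\subseteq\cdots$ in $\mathbb C$, integers $0=j_0<j_1<\cdots$ and $0=r_0<r_1<\cdots$, and functions $R_m\colon2^{<\omega}\to T$, where $R_m$ for $m<r_n$ is defined by stage $n$ and differs from $S^{t_m}$ on a finite set, such that
\begin{enumerate}
\item[(a)] $c_n$ has spine height $j_n$, and $c_n[i]\subseteq F_i$ for $i<k$;
\item[(b)] $c_n^{t'_m}\subseteq R_m$ for $m<r_n$, and $c_n^{t'_m}=\emptyset$ for $m\ge r_n$;
\item[(c)] $c_{n+1}\in E_n$.
\end{enumerate}
Suppose that stage $n$ is done. Let $r=r_n$, let $\xi_i<\gamma$ be the length of $c_n[i]$, and let $\epsilon=(\vec\emptyset,(c_n^{t'_m})_{m<r})\in T^k\times\mathbb C_0^r$. Let $E\in M$ be the set of $(\vec p,\vec d)$ for which there is a \emph{witness}: a condition $c\in E_n$ with $c\supseteq c_n$, of spine height greater than $j_n$, with $c[i]=c_n[i]^\frown p_i$ for $i<k$ and $c^{t'_m}=d_m$ for $m<r$.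

\emph{$E$ is dense below $\epsilon$.} Given $(\vec p,\vec d)\le\epsilon$, extend $c_n$ by the value $p_i$ at $(i,0^{j_n})$ and by $d_m$ on the cone of $t'_m$ for $m<r$. Extend the result to an element of $E_n$, and then to a condition $c$ with a spine height; $c\in E_n$ as $E_n$ is open. Then $c[i]=c_n[i]^\frown p'_i$ with $p'_i\supseteq p_i$, and $c$ is a witness for $(\vec p\,',(c^{t'_m})_{m<r})\le(\vec p,\vec d)$.

\emph{The tuple $((F_i^{(\xi_i)})_{i<k},(R_m)_{m<r})$ is generic.} Choose $L\ge l$ greater than the levels of $t_m$ for $m<r$, and so large that $\beta_i=S(z_i{\restriction}l)^\frown\cdots{}^\frown S(z_i{\restriction}(L-1))$ has length at least $\xi_i$ for $i<k$; this is possible since $F_i$ has length $\gamma$. The nodes $z_i{\restriction}L$ and $t_m$ ($i<k$, $m<r$) are pairwise incomparable: the $z_i{\restriction}L$ are distinct and of the same level; the $t_m$ form an antichain; $t_m\preceq z_i{\restriction}L$ fails as $t_m$ is not on $z_i$; and $z_i{\restriction}L\preceq t_m$ fails by the choice of $L$. So $((F^S_{z_i,L})_i,(S^{t_m})_{m<r})$ is generic by Lemma~\ref{lem:branches}. Now $F_i^{(\xi_i)}=b_i{}^\frown F^S_{z_i,L}$,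 where $b_i\in T$ is $\beta_i$ with its first $\xi_i$ places deleted, and Lemma~\ref{lem:tuples}(b),(c) apply.

This tuple satisfies $\epsilon$ by (b), so by Lemma~\ref{lem:tuples}(a) it satisfies an element of $E$. Let $c_{n+1}$ be the least condition that is a witness for some $(\vec p,\vec d)\in E$ satisfied by the tuple, and let $j_{n+1}$ be its spine height. Then $c_{n+1}[i]=(F_i{\restriction}\xi_i)^\frown p_i\subseteq F_i$, and $c_{n+1}^{t'_m}=d_m\subseteq R_m$ for $m<r$. Let $r_{n+1}>r$ be least with $c_{n+1}^{t'_m}=\emptyset$ for all $m\ge r_{n+1}$. For $r\le m<r_{n+1}$ let $R_m$ agree with $c_{n+1}^{t'_m}$ on its domain and with $S^{t_m}$ elsewhere. Then (a)--(c) hold.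

Let $S'$ agree with $\bigcup_nc_n$ on $\Sigma_k$ and satisfy $S'^{\,t'_m}=R_m$ for all $m$. By (b), $c_n\subseteq S'$ for all $n$, so $S'$ is $M$-generic by (c), and hence full. By (a), $F^{S'}_{e_i}=\bigcup_nc_n[i]\subseteq F_i$, and both sides have length $\gamma$, so $F^{S'}_{e_i}=F_i\approx F^S_{z_i}$. Match $e_i$ with $z_i$, and match the branch through $t'_m$ that continues by $w\in2^\omega$ with the branch through $t_m$ that continues by $w$. This is a bijection of the set of all branches. As $R_m$ and $S^{t_m}$ differ on a finite set, Lemma~\ref{lem:full}(b) shows that matched branches give $\approx$-equivalent sequences. So $D_{S'}=D_S$.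
\end{proof}

\section{The ground model}\label{sec:ground}

Fix an $M$-generic system $S$. Let
\[
D=D_S,\qquad \Pi=\sigma\cup D\cup\{\mu,\sigma,D\},\qquad V=\mathrm{HOD}_\Pi .
\]
Since $\Pi$ is definable from $\mu,\sigma,D$, (H2) shows that $V$ is a transitive class model of $\mathsf{ZF}$ containing all ordinals. We have $H\subseteq W\subseteq V$. Each $F\in D$ is a set of pairs of ordinals that belongs to $\Pi$, so $D\subseteq V$ and $D\in V$ by (H1). The proof of the next proposition repeats Example~\ref{ex:one}, with acceptance in place of forcing.

\begin{proposition}\label{prop:V}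
Every $B\in V$ with $B\subseteq\sigma$ is in $W$. Hence $\mathbb R^V=\sigma$, $\wp(\mathbb R)^V=\wp(\mathbb R)^W$, and $V\models\mathsf{AD}$.
\end{proposition}

\begin{proof}
$B$ is definable from ordinals, $\mu,\sigma,D$, some $s\in\sigma^{<\omega}$, and finitely many elements of $D$. Choose distinct branches $z_0,\dots,z_{k-1}$, $k\ge1$, such that each of these elements is $\approx F^S_{z_i}$ for some $i$. Choose $l$ such that the nodes $z_i{\restriction}l$ are distinct, and let $F_i=F^S_{z_i,l}\approx F^S_{z_i}$. By \eqref{eq:tail}, $B$ is definable from ordinals, $\mu,\sigma,D,s$ and $F_0,\dots,F_{k-1}$. By reflection there is $\alpha$ such that for $x\in\sigma$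
\[
x\in B\iff\operatorname{Sat}(\alpha;\mu,\sigma,s^\frown\langle x\rangle,D,F_0,\dots,F_{k-1}).
\]
Let $S'$ be given by Lemma~\ref{lem:rearr}, and write $A_x=A^k_{\alpha,s^\frown\langle x\rangle}$. Since $D=D_{S'}$ and $F_i=F^{S'}_{e_i}$, we have $x\in B\iff S'\in A_x$ for $x\in\sigma$.

By Corollary~\ref{cor:Estar}, $E^*_{\alpha,k}$ is dense and in $H$, so it is in $M$. By Lemma~\ref{lem:branches} for $S'$, the branches $e_i$, $L=0$ and $r=0$, the tuple $(F^{S'}_{e_i})_{i<k}$ is generic. So there is $\vec q\in E^*_{\alpha,k}$ with $S'\in U_{\vec q}$. Let $x\in\sigma$. Then $\vec q$ decides $A_x$, and $S'$ is correct. If $\vec q$ accepts $A_x$, then $S'\in A_x$; if it does not, it rejects $A_x$, and $S'\notin A_x$. Hence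
\[
B=\{x\in\sigma:\vec q\text{ accepts }A^k_{\alpha,s^\frown\langle x\rangle}\}.
\]
The right side is definable from $\mu,\sigma,s$, ordinals and $\vec q\in\mathrm{OD}^*$. As $B\subseteq\sigma\subseteq W$, (H1) gives $B\in W$.

Now we use that the pair is suitable. The constant reals $\bar n$ are in $W$, so they are in $\sigma$. Let $r\in\mathbb R^V$, and let $b\subseteq\omega$ code the graph of $r$ by a recursive pairing function. Then $\{\bar n:n\in b\}$ is a subset of $\sigma$ in $V$, so it is in $W$, and $r\in\mathbb R\cap W=\sigma$. Thus $V$ and $W$ have the same reals and the same sets of reals, and $V\models\mathsf{AD}$ by Lemma~\ref{lem:abs}.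
\end{proof}

\section{The poset and the extension}\label{sec:poset}

It remains to make $S$ generic over $V$. View $S$ as a subset of $I\times T\in V$. The information about $S$ that can be stated with parameters from $\Pi$ consists of the $\mathrm{OD}_\Pi$ subsets of $\wp(I\times T)$ that contain $S$. These sets, ordered by inclusion, are the natural conditions. They need not be subsets of $V$, so we use their definitions instead.

For $c=(\alpha,s,\vec F)\in\mathrm{Ord}\times\sigma^{<\omega}\times D^{<\omega}$ let
\[
X_c=\{S'\subseteq I\times T:\operatorname{Sat}(\alpha;\mu,\sigma,D,s,\vec F,S')\}.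
\]
The map $c\mapsto X_c$ is definable from $\mu,\sigma,D$, and its values are exactly the $\mathrm{OD}_\Pi$ subsets of $\wp(I\times T)$. By Replacement there is an ordinal $\lambda$ such that each of them is $X_c$ for some $c\in\lambda\times\sigma^{<\omega}\times D^{<\omega}$. Let
\[
\mathbb P=\{c\in\lambda\times\sigma^{<\omega}\times D^{<\omega}:X_c\ne\emptyset\},\qquad c\le c'\iff X_c\subseteq X_{c'},
\]
and $G=\{c\in\mathbb P:S\in X_c\}\in N$. The set $\mathbb P$ and its order are in $\mathrm{OD}_\Pi$ and are subsets of $V$, so they are in $V$. Any $c$ with $X_c=\wp(I\times T)$ is a maximal condition.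

\begin{lemma}\label{lem:G}
$G$ is a $\mathbb P$-generic filter over $V$, $V[G]\subseteq N$, and $S\in V[G]$.
\end{lemma}

\begin{proof}
$G$ is closed upward and contains the maximal conditions. If $c,c'\in G$, then $X_c\cap X_{c'}$ is in $\mathrm{OD}_\Pi$ and contains $S$, so it equals $X_{c''}$ for some $c''\in G$, and $c''\le c,c'$.

Let $E\in V$ be dense in $\mathbb P$. Then $Y=\bigcup_{c\in E}X_c$ is in $\mathrm{OD}_\Pi$, because $E$ is. If $S\notin Y$, then $\wp(I\times T)\setminus Y$ is nonempty and equals $X_{c^*}$ for some $c^*\in\mathbb P$. Some $c\in E$ is below $c^*$, and then $\emptyset\ne X_c\subseteq Y\cap X_{c^*}=\emptyset$, which is absurd. So $S\in X_c$ for some $c\in E$, that is, $c\in E\cap G$. Since $G\in N$ and $V$ is a class of $N$, names are evaluated in $N$ and $V[G]\subseteq N$.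

Let $Q=\{(c,u)\in\mathbb P\times(I\times T):u\in S'\text{ for all }S'\in X_c\}$. By (H1), $Q\in V$. If $(c,u)\in Q$ and $c\in G$, then $u\in S$. Conversely, if $u\in S$, then $\{S'\subseteq I\times T:u\in S'\}$ is in $\mathrm{OD}_\Pi$ because $u\in H$, so it is $X_c$ for some $c\in G$, and $(c,u)\in Q$. Thus $S=\{u:\exists c\in G\ (c,u)\in Q\}\in V[G]$.
\end{proof}

We decode reals as in Example~\ref{ex:code}, with Corollary~\ref{cor:inj} in place of the prescribed first digits. For a system $S'$ and $F\in2^\gamma$ consider the tree
\[
\mathcal T(S',F)=\{t\in2^{<\omega}:S'(0,\emptyset)^\frown S'(0,t{\restriction}1)^\frown\cdots{}^\frown S'(0,t)\subseteq F\}.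
\]
If it is infinite, let $\rho(S',F)\in2^\omega$ be its leftmost infinite branch, obtained by passing at each step to the first successor with infinitely many nodes of the tree above it. In all other cases, including that $S'\subseteq I\times T$ is not a system, let $\rho(S',F)=0^\omega$. Any transitive model of $\mathsf{ZF}$ containing $S'$ and $F$ contains $\rho(S',F)$.

\begin{lemma}\label{lem:decode}
For every $w\in2^\omega$ we have $\rho(S,F^S_{(0,w)})=w$. Hence $\mathbb R^{V[G]}=\mathbb R^N$.
\end{lemma}

\begin{proof}
Let $F=F^S_{(0,w)}$. The tree $\mathcal T(S,F)$ contains all $w{\restriction}n$, so it is infinite; let $w'=\rho(S,F)$. All finite partial concatenations along $(0,w')$ are initial segments of $F$, and $F^S_{(0,w')}$ has length $\gamma$ by fullness. So $F^S_{(0,w')}=F$, and $w'=w$ by Corollary~\ref{cor:inj}. Since $F\in D\subseteq V$ and $S\in V[G]$, we get $w\in V[G]$. Every element of $\omega^\omega$ is recursively coded by an element of $2^\omega$, so $\mathbb R^N\subseteq V[G]\subseteq N$.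
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pair}, and so of Theorem~\ref{thm:main}]
$V\models\mathsf{ZF}+\mathsf{AD}$ by Proposition~\ref{prop:V}. By Lemmas~\ref{lem:G} and~\ref{lem:decode}, $V[G]\subseteq N$ are models of $\mathsf{ZF}$ with the same reals, so $V[G]\models\mathsf{AD}$ by Lemma~\ref{lem:abs}. An enumeration of $\mathbb R^V=\sigma$ in type $\omega$ exists in $N$ and is coded by a real, so $\sigma$ is countable in $V[G]$. Since $\mathbb R^{V[G]}$ is uncountable in $V[G]$, there is a real in $V[G]\setminus V$. By the forcing theorem some $p\in G$ forces that $\mathsf{AD}$ holds, that the set $\mathbb R^V$ is countable, and that there is a real outside it. Replace $\mathbb P$ by $\{c\in\mathbb P:c\le p\}$, whose maximal condition is $p$, and $G$ by its intersection with this set.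
\end{proof}

\section{Complements}\label{sec:complements}

\subsection*{Recovering all of $N$}
For a set $A$ and a set $\mu$, the hierarchy $L_\alpha(A)[\mu]$ starts with the transitive closure of $\{A\}$, passes from a level $L$ to the set of subsets of $L$ that are definable with parameters over $(L,\in,\mu\cap L)$, and takes unions at limits; $L(A)[\mu]$ is the union of all levels. Omitting $\mu$ gives $L_\alpha(A)$ and $L(A)$.

\begin{theorem}\label{thm:all}
In the situation of Theorem~\ref{thm:main} or Theorem~\ref{thm:pair}, suppose moreover that every set of $N$ is in $\mathrm{OD}_{\mathbb R\cup\{\mu\}}$. Then the model $V$ and the filter $G$ constructed above satisfy $V[G]=N$. In particular, every model $N=L(\mathbb R)[\mu]$ of $\mathsf{AD}$ in which $\mu$ is a normal fine measure on $\wp_{\omega_1}(\mathbb R)$ is a set-generic extension of an inner model of $\mathsf{ZF}+\mathsf{AD}$ whose set of reals is countable in $N$.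
\end{theorem}

\begin{proof}
Work in $N$, with $\mathbb P$ and $G$ as first defined in Section~\ref{sec:poset}; restricting below $p\in G$ does not change $V[G]$. By $\in$-induction it suffices to show that every $X\subseteq V[G]$ is in $V[G]$. Coding finitely many reals by one, write $X=\{u:\operatorname{Sat}(\alpha;\mu,w,u)\}$ with $w\in2^\omega$. The parameter $w$ need not be in $V$, but $F=F^S_{(0,w)}\in D$ is, and $\rho(S,F)=w$. By Replacement there is $\beta$ such that $X\subseteq\{\tau^G:\tau\in\mathcal N\}$, where $\mathcal N\in V$ is the set of $\mathbb P$-names in $V\cap N_\beta$. For $S'\subseteq I\times T$ let $G_{S'}=\{c\in\mathbb P:S'\in X_c\}$, so $G_S=G$, and evaluate names by the usual recursion $\tau^{G_{S'}}=\{\upsilon^{G_{S'}}:\exists c\in G_{S'}\ (\upsilon,c)\in\tau\}$, which makes sense whether or not $G_{S'}$ is generic. For $\tau\in\mathcal N$ let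
\[
Y_\tau=\{S'\subseteq I\times T:\operatorname{Sat}(\alpha;\mu,\rho(S',F),\tau^{G_{S'}})\},\qquad
\dot X=\{(\tau,c)\in\mathcal N\times\mathbb P:X_c\subseteq Y_\tau\}.
\]
Then $S\in Y_\tau$ if and only if $\tau^G\in X$. The name $\dot X$ is in $\mathrm{OD}_\Pi$ and is a subset of $V$, so $\dot X\in V$. If $(\tau,c)\in\dot X$ and $c\in G$, then $S\in X_c\subseteq Y_\tau$, so $\tau^G\in X$. Conversely, let $\tau\in\mathcal N$ and $\tau^G\in X$. The set $Y_\tau$ is in $\mathrm{OD}_\Pi$, as $\tau$ is, and contains $S$; so $Y_\tau=X_c$ for some $c\in G$, and $(\tau,c)\in\dot X$. Hence $X=\dot X^G\in V[G]$.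

For the last statement we show by induction on $\alpha$ that $L_\alpha(\mathbb R)[\mu]\subseteq\mathrm{OD}_{\mathbb R\cup\{\mu\}}$. The first level consists of $\mathbb R$, reals and hereditarily finite sets. An element of $L_{\alpha+1}(\mathbb R)[\mu]$ is definable from $\alpha$, $\mu$ and finitely many elements of $L_\alpha(\mathbb R)[\mu]$.
\end{proof}

\subsection*{The strength needed}

\begin{proposition}\label{prop:strength}
If $V$ and a generic extension $V[G]$ satisfy $\mathsf{ZF}+\mathsf{AD}$ and $\mathbb R^V$ is countable in $V[G]$, then $V[G]$ has a transitive set model of $\mathsf{ZF}+\mathsf{AD}$.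
\end{proposition}

\begin{proof}
Work in $V[G]$. Let $x$ be a real coding an enumeration of $\mathbb R^V$, and let $\kappa=\omega_1$. By (D1), $\kappa$ is regular: given countable ordinals $\alpha_n$, choose reals coding them and conclude that $\sup_n\alpha_n$ is countable. By $(*)$, $\wp(\alpha)\cap L[x]$ is countable for $\alpha<\kappa$, so $(2^{|\alpha|})^{L[x]}<\kappa$. Hence $\kappa$ is inaccessible in $L[x]$, and the set $K$ of elements of $L[x]$ of rank less than $\kappa$ is a transitive model of $\mathsf{ZFC}$ of height $\kappa$ with $x\in K$, so $\mathbb R^V\in K$. Its inner model $L(\mathbb R^V)^K=L_\kappa(\mathbb R^V)$ satisfies $\mathsf{ZF}$. The hierarchy is absolute and $\kappa,\mathbb R^V\in V$, so $L_\kappa(\mathbb R^V)\subseteq V$. Thus $L_\kappa(\mathbb R^V)$ and $V$ have the same reals, and Lemma~\ref{lem:abs} gives $L_\kappa(\mathbb R^V)\models\mathsf{AD}$.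
\end{proof}

So in an example of this type $V[G]$ is a model of the theory $\mathsf{ZF}+\mathsf{AD}+\mathrm{Con}(\mathsf{ZF}+\mathsf{AD})$. By the second incompleteness theorem this theory, if consistent, does not prove its own consistency. A hypothesis beyond $\mathrm{Con}(\mathsf{ZF}+\mathsf{AD})$ is therefore needed for such examples.

\subsection*{Comparison with (F1)--(F3)}
Let $V$, $\mathbb P$, $G$ be as in Theorem~\ref{thm:main}. In $\mathsf{ZF}$, $\omega_1<\Theta$, since sending a code of a well-order of a subset of $\omega$ to its order type, and other reals to $0$, maps $\mathbb R$ onto $\omega_1$. Every nonzero ordinal below $\Theta^V$ is an image of $\mathbb R^V$, which is countable in $V[G]$. Hence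
\[
\omega_1^V<\Theta^V\le\omega_1^{V[G]}<\Theta^{V[G]} .
\]
So $\omega_1^V$ is collapsed, as (F1) requires. By (F2), the ground model $V$ does not satisfy $\mathsf{AD}^++\text{``}V=\mathrm L(\wp(\mathbb R))\text{''}$, and by (F3), $\mathbb P$ cannot be replaced by a poset on $\mathbb R$. Whether $\mathsf{AD}$ must fail after a real is added to a model of $\mathsf{ZF}+\mathsf{AD}^++\text{``}V=\mathrm L(\wp(\mathbb R))\text{''}$ is not settled here.

\begin{thebibliography}{1}
\bibitem{IT} Daisuke Ikegami and Nam Trang, \emph{Preservation of AD via forcings}, arXiv:2304.00449 (2023).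
\end{thebibliography}
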